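# Amenable groups with $\operatorname{cd}G=\dim X$ acting on CAT(0) spaces

## 1. Lattices in flats, and four small tests

The lattice $\mathbb Z^n$ acts by translations on Euclidean space $E^n$; its cohomological dimension is $n$, the dimension of the space. Now let $G$ be amenable, acting properly on a non-positively curved space $X$ whose dimension equals the cohomological dimension of $G$. The answer one first guesses is that nothing else happens: $G$ should be a lattice in a flat of $X$, up to finite index, and in particular virtually abelian. The precise question, from Koji Fujiwara, Takashi Shioya, Saeko Yamagata, "Parabolic isometries of CAT(0) spaces and CAT(0) dimensions", arXiv:math/0308274 (2003), is this.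

> Suppose an amenable group $G$ acts properly on a proper, finite-dimensional CAT(0) space $X$ by isometries, and $\operatorname{cd}G=\dim X$. Is $G$ virtually abelian?

We fix the terms before testing the guess.

**Proper action, proper space.** Balls $B(x,r)=\{y: d(x,y)\le r\}$ are closed. A discrete group $G$ acts *properly* by isometries on $X$ if every $x\in X$ has an $r>0$ such that $\{g: gB(x,r)\cap B(x,r)\ne\emptyset\}$ is finite. Since $gB(x,r)\cap B(x,r)\neq\emptyset$ forces $d(gx,x)\le 2r$, it suffices to show that $\{g: d(gx,x)\le R\}$ is finite for all $x$ and $R$. A metric space is *proper* if its closed balls are compact. $\dim$ is covering dimension; all spaces are separable metric. We use the countable sum theorem: a countable union of closed subsets of dimension $\le n$ has dimension $\le n$.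

**CAT(0) facts.** In a CAT(0) space geodesics are unique and vary continuously with their endpoints, balls are convex, and the nearest point projection to a complete convex subset is 1-Lipschitz. In a proper CAT(0) space $X$, each $x\in X$ and $\zeta\in\partial X$ are joined by a unique ray $[x,\zeta)$. For asymptotic rays $c,c'$ the function $s\mapsto d(c(s),c'(s))$ is convex and bounded, so non-increasing. Hence the push $\varphi_s$, which moves each $x$ by $s$ along $[x,\zeta)$, is 1-Lipschitz. A *flat* is an isometric copy of $E^j$, $j\ge0$; a point is a flat.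

**Busemann function.** For a ray $c$ to $\xi$, put $b(x)=\lim_{s\to\infty}(d(x,c(s))-s)$. It is convex and 1-Lipschitz, changing the ray to $\xi$ changes $b$ by a constant, and $b(\varphi_s x)=b(x)-s$. The sets $\{b\le c\}$ are closed and convex and are called horoballs; $\{b=c\}$ is a horosphere. Examples: in $E^n$, $b(x)=-\langle x,v\rangle$ for the direction $v$; in the upper half plane $\mathbb H^2$ with $\xi=\infty$, $b(x+iy)=-\log y$; in a tree with an end $\omega$, the Busemann function drops at unit speed along each ray to $\omega$.

**Dimensions of groups.** $\operatorname{cd}G$ and $\operatorname{hd}G$ are the least lengths of a projective, respectively flat, resolution of the trivial module $\mathbb Z$ over $\mathbb ZG$; equivalently the largest $q$ with $H^q(G;L)\neq0$, respectively $H_q(G;L)\ne0$, for some module $L$. Both are monotone under passing to subgroups, $\operatorname{hd}\le\operatorname{cd}$, finiteness of either forces $G$ to be torsion-free, and $\operatorname{cd}$ is subadditive in extensions. $G$ is of type $FP_m$ if $\mathbb Z$ has a projective resolution whose terms in degrees $\le m$ are finitely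 generated, and of type $FP$ if it has a finite resolution by finitely generated projectives. For example, $FP_1$ means finitely generated.

**Amenable.** For every finite $S\subset G$ and $\varepsilon>0$ there is a nonempty finite $F\subset G$ with $|Fs\setminus F|\le\varepsilon|F|$ for all $s\in S$. Solvable groups are amenable, subgroups of amenable groups are amenable, and a free group of rank $\geq 2$ is not.

**Lemma 1.** Let $G$ act properly on a proper space $X$ and let $K\subset X$ be compact. Then $\{g: gK\cap K\neq\emptyset\}$ is finite. So stabilizers are finite and $G$ is countable; if $G$ is torsion-free, the action is free and $X\to X/G$ is a covering.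

*Proof.* Otherwise there are distinct $g_i$ and $x_i\in K$ with $x_i\to x$ and $g_ix_i\to y$. Then $d(g_ix,y)\le d(x,x_i)+d(g_ix_i,y)\to0$. With $r$ as in properness at $x$, fix a large $j$; for all large $i$ we have $d(g_j^{-1}g_ix,x)=d(g_ix,g_jx)\le r$, so infinitely many elements $g_j^{-1}g_i$ carry $B(x,r)$ to a set meeting $B(x,r)$, a contradiction. Taking $K=\{x\}$, stabilizers are finite. Taking $K=B(x_0,k)$, only finitely many $g$ have $gx_0\in B(x_0,k)$, so $G$ is countable. If $G$ is torsion-free, finite stabilizers are trivial, and shrinking $r$ we get $gB(x,r)\cap B(x,r)=\emptyset$ for $g\ne1$, so we have a covering. $\square$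

For an inverse system of abelian groups $r_i:A_{i+1}\to A_i$ ($i\ge0$), $\lim$ and $\lim^1$ are the kernel and the cokernel of $\prod A_i\to\prod A_i$, $(x_i)\mapsto(x_i-r_i(x_{i+1}))$.

**Lemma 2.** Let $G=\bigcup_{i\ge0}G_i$ with $G_i\subset G_{i+1}$. For every $\mathbb ZG$-module $L$ there is an exact sequence
$$0\to{\lim}^1H^{q-1}(G_i;L)\to H^q(G;L)\to\lim H^q(G_i;L)\to0 \tag{1}$$
with restriction maps as structure maps. In particular $\operatorname{cd}G\le1+\sup_i\operatorname{cd}G_i$.

*Proof.* Let $\theta$ be the endomorphism of $\bigoplus_i\mathbb Z[G/G_i]$ with $\theta(xG_i)=xG_i-xG_{i+1}$. It is injective: the component of lowest index of a nonzero element is unchanged by $\theta$. Modulo $\operatorname{im}\theta$ we have $xG_i\equiv xG_j$ for $j\ge i$, and $xG_j=yG_j$ for large $j$. So all generators agree modulo $\operatorname{im}\theta$, and the augmentation identifies the cokernel with $\mathbb Z$. Thus $0\to\bigoplus\mathbb Z[G/G_i]\to\bigoplus\mathbb Z[G/G_i]\to\mathbb Z\to0$ is exact. Apply $\operatorname{Ext}_{\mathbb ZG}(-,L)$, using $\operatorname{Ext}^q(\mathbb Z[G/G_i],L)=H^q(G_i;L)$. The map induced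 by $\theta$ is $(x_i)\mapsto(x_i-\mathrm{res}\,x_{i+1})$, and the long exact sequence breaks into (1). $\square$

**Example (multiplication by 2).** For $\mathbb Z\xleftarrow{2}\mathbb Z\xleftarrow{2}\cdots$,
$${\lim}^1\cong\mathbb Z_2/\mathbb Z\neq0,\tag{2}$$
where $\mathbb Z_2$ is the group of 2-adic integers. Indeed, $x_i-2x_{i+1}=y_i$ for all $i$ forces $x_0=\sum_i2^iy_i$ in $\mathbb Z_2$. Conversely, if $x_0=\sum 2^iy_i$ is an integer, then $x_1=(x_0-y_0)/2$ is an integer, being in $\mathbb Q$ and equal to $\sum_{i\geq 1}2^{i-1}y_i\in\mathbb Z_2$ with denominator at most $2$; continue in this way. So the cokernel is the quotient of $\{\sum2^iy_i\}=\mathbb Z_2$ by $\mathbb Z$. It is nonzero, as $\mathbb Z_2$ is uncountable.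

**The ball tree $T_p$.** Its vertices are the balls $c+p^i\mathbb Z_p\subset\mathbb Q_p$ ($i\in\mathbb Z$), each joined to the next larger ball $c+p^{i-1}\mathbb Z_p$. Each ball lies in exactly one next larger ball and contains $p$ next smaller ones. Any two balls lie in a common one, so $T_p$ is connected; a smallest ball of a circuit would have two different next larger neighbors, so $T_p$ is a tree. The balls around a fixed $c$ form a line, and all these lines share the end $\omega$ ($i\to-\infty$). If edges have length $\lambda$, then $h(c+p^i\mathbb Z_p)=i\lambda$ extends to a Busemann function of $\omega$. The affine map $y\mapsto\alpha y+u$ acts on $T_p$, fixes $\omega$, and changes $h$ by $\lambda v_p(\alpha)$.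

In any tree with an end $\omega$, let $v\wedge w$ be the first common point of the rays from $v$ and $w$ to $\omega$. If $h(v)=h(w)$, then $d(v,w)=2d(v,v\wedge w)$. Hence an automorphism $g$ that preserves $h$, fixes $\omega$, and satisfies $d(gv,v)\le R$ fixes every point of the ray from $v$ to $\omega$ at distance $\ge R$ from $v$.

**Lemma 3.** Let $m$ be a product of distinct primes, and for each $p\mid m$ let $v_p\in T_p$. For given $C,R$ only finitely many $u\in\mathbb Z[1/m]$ satisfy $|u|\le C$ and $d(v_p+u,v_p)\le R$ for all $p\mid m$.

*Proof.* Translation by $u$ preserves $h$. So $u$ fixes a vertex $c+p^j\mathbb Z_p$ on the ray from $v_p$ to $\omega$, chosen from $v_p$ and $R$ alone. Hence $u\in p^j\mathbb Z_p$, which bounds the power of $p$ in the denominator of $u$. No other primes occur in the denominator, so $u$ lies in a fixed $\frac1M\mathbb Z$, and $|u|\le C$. $\square$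

Now the tests.

*Dimensions 0 and 1.* If $\operatorname{cd}G=0$, then $G=1$. If $\operatorname{cd}G=1$, then $G$ is free by Stallings–Swan, and amenable, so $G\cong\mathbb Z$. The guess holds.

*$A=\mathbb Z[1/2]$.* It acts on $\mathbb R\times T_2$ by $u\cdot(x,v)=(x+u,v+u)$, properly by Lemma 3, and $\dim=2$. By Lemma 2 applied to $A=\bigcup2^{-i}\mathbb Z$, $\operatorname{cd}A\le2$; the restriction $H^1(2^{-i-1}\mathbb Z;\mathbb Z)\to H^1(2^{-i}\mathbb Z;\mathbb Z)$ is multiplication by 2, so $H^2(A;\mathbb Z)=\mathbb Z_2/\mathbb Z\ne0$ by (2) and $\operatorname{cd}A=2$. So $A$ is abelian, but it is not finitely generated, hence no lattice. The strong form of the guess fails; "virtually abelian" survives. Note that $\operatorname{hd}A=1$: homology commutes with increasing unions, so $H_2(A;L)=0$.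

*$B=\mathbb Z[1/2]\rtimes_2\mathbb Z$.* Here $tut^{-1}=2u$. $B$ acts on $\mathbb H^2\times T_2$, of dimension 3, by $u\cdot(z,v)=(z+u,v+u)$, $t\cdot(z,v)=(2z,2v)$. This is proper: if $d(gx,x)\le R$ with $g=ut^k$, then $b$ shows $|k|\log2\le R$; two such elements with the same $k$ are $g$ and $u'g$ with $d(u'x,x)\le2R$, and Lemma 3 applies. But $\operatorname{cd}B=2$. Indeed $B$ acts transitively on the vertices of $T_2$ with stabilizer $\mathbb Z$ (for the ball $\mathbb Z_2$), and each edge corresponds to its lower (smaller) ball, so the chain complex of $T_2$ is $0\to\mathbb Z[B/\mathbb Z]\to\mathbb Z[B/\mathbb Z]\to\mathbb Z\to0$ and $\operatorname{cd}B\le2$; and $B$ is amenable and nonabelian, hence not free. Solvable, not virtually abelian, but short by one dimension.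

*The integral Heisenberg group.* It is the fundamental group of a closed aspherical 3-manifold, so $\operatorname{cd}=3$, and it acts properly on the complex hyperbolic plane, of dimension 4 (Section 4). Short by one again.

## 2. Where homology and cohomology part: the statements

How might one prove the guess? A nonzero class in top-degree homology of $X/G$ lives on a compact set. If an amenable group fixes a point at infinity, one can push the class towards that point, and since the class has top degree the pushed cycle has nowhere else to go: its support must be carried rigidly along lines. This produces flats, and it works completely. It gives Theorem B below, where the hypothesis is $\operatorname{hd}G=\dim X$.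

With $\operatorname{cd}$ the argument stops at its first sentence. The nonzero classes in $H^2(\mathbb Z[1/2];\mathbb Z)$ come from $\lim^1$ and restrict to zero on every finitely generated subgroup; no compact set carries them. So we look for groups with $\operatorname{cd}=\operatorname{hd}+1$, and for a way to raise $\operatorname{cd}$ by one without raising the dimension of the space. The answer to the question is **no**.

**Theorem A.**
1. Let $G=\mathbb Z[1/6]\rtimes_{3/2}\mathbb Z$ (the generator $t$ acts as multiplication by $3/2$). $G$ is finitely generated, metabelian, not virtually abelian, $\operatorname{cd}G=3$, and $G$ acts properly on a proper CAT(0) space of dimension $3$. So $G\times\mathbb Z^{n-3}$ is a counterexample in dimension $n$, for every $n\ge3$.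
2. There is a nilpotent, not virtually abelian group $G$ with $\operatorname{cd}G=4$ acting properly on a proper CAT(0) space of dimension $4$ (hence, taking products with $\mathbb Z^{n-4}$, in every dimension $n\ge4$).

**Theorem B.** Let $G$ be amenable, acting properly on a proper CAT(0) space $X$, $\dim X=n<\infty$. Then $\operatorname{hd}G=n$ if and only if $G$ is torsion-free and acts cocompactly on a $G$-invariant flat $E^n\subset X$. In that case $G$ is virtually $\mathbb Z^n$.

**Theorem C.** Let $G$ be amenable, acting properly on a proper CAT(0) space $X$ with $\operatorname{cd}G=\dim X=n$. Then $G$ is virtually abelian in each of these cases: (i) $G$ is of type $FP_n$; (ii) $n\ge1$, $G$ is of type $FP_{n-1}$ and $\mathbb ZG$ has no zero divisors (e.g. $G$ elementary amenable, by Kropholler–Linnell–Moody, 1988); (iii) $n\le2$.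

So the question has a positive answer in dimension $n$ exactly when $n\le2$. Moreover, recall that $\operatorname{cd}\le\operatorname{hd}+1$ for countable groups. A counterexample is countable by Lemma 1 and has $\operatorname{hd}G\ne\dim X$ by Theorem B, so it necessarily has $\operatorname{hd}G=\dim X-1$.

## 3. Gluing copies of a space along horoballs

Both $B$ and the Heisenberg group suggest multiplying a space $H$ by a tree, which costs one dimension. The cost disappears if we keep only the pairs on which two Busemann functions agree.

Let $H$ be a proper CAT(0) space and $b$ a Busemann function at $\xi\in\partial H$. Let $T$ be a locally finite simplicial tree, all edges of one length, with a chosen end $\omega$, such that every vertex lies on a line having $\omega$ as one end; let $h$ be a Busemann function of $\omega$ (any additive normalization). Call $v,w\in T$ *comparable* if $v\wedge w\in\{v,w\}$. Put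
$$M=\{(x,v)\in H\times T: b(x)=h(v)\},\tag{3}$$
$$d((x,v),(y,w))=\begin{cases}d_H(x,y)&v,w\text{ comparable},\\ \inf\{d_H(x,z)+d_H(z,y): b(z)\le h(v\wedge w)\}&\text{otherwise.}\end{cases}\tag{4}$$
On a line $\ell\subset T$ ending in $\omega$, $h$ is a bijection onto $\mathbb R$; so the part of $M$ over $\ell$ is a copy of $H$. Two such copies are glued along a horoball. Small example: if $H=\mathbb R$ and $b(x)=-x$, then $M$ is $T$ itself.

**Lemma 4.** $(M,d)$ is a proper CAT(0) space and a countable union of closed subspaces isometric to $H$ (so $\dim M=\dim H$). The projections to $H$ and $T$ are 1-Lipschitz. If $\kappa\in\operatorname{Isom}(H)$ fixes $\xi$, $\tau\in\operatorname{Aut}(T)$ fixes $\omega$, and $b\circ\kappa=b+c$, $h\circ\tau=h+c$ with the same $c$, then $(\kappa,\tau)$ acts isometrically on $M$.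

*Proof.* **Step 1: order the lines.** This prepares an induction in which one copy of $H$ is glued at a time. $T$ has countably many vertices, and an edge lies on the ray to $\omega$ from its endpoint farther from $\omega$; so $T$ is a countable union of lines $\ell_0,\ell_1,\dots$ ending in $\omega$. Put $T_k=\ell_0\cup\dots\cup\ell_k$ and discard each line contained in the union of the earlier ones. Each $\ell_j\cap\ell_{k+1}$ ($j\le k$) is a closed ray to $\omega$; the largest of these rays is $T_k\cap\ell_{k+1}=[m',\omega)$, and it lies in one $\ell_j$, $j\le k$. Let $M_k$ and $M_\ell$ be the parts of $M$ over $T_k$ and $\ell$. Points of $\ell_j$ are pairwise comparable, so $M_{\ell_j}\to H$ is an isometry for $d$.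

**Step 2: $d$ is a complete CAT(0) metric on $M_k$, and each $M_{\ell_j}$, $j\le k$, is convex in it.** We use induction; $k=0$ is clear. The part over $[m',\omega)$ is $\{b\le h(m')\}$ in $M_{\ell_{k+1}}\cong H$ and also in $M_{\ell_j}\cong H$ for the $j$ above. So it is complete and convex in $M_{\ell_{k+1}}$ and in $M_{\ell_j}$, hence in $M_k$, and both metrics on it are $d_H$. By the gluing theorem (Bridson–Haefliger II.11.1), gluing $M_k$ and $M_{\ell_{k+1}}$ along it gives a complete CAT(0) space in which both pieces are isometrically embedded, hence convex by uniqueness of geodesics. As a set it is $M_{k+1}$. It remains to see that its metric is $d$.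

Only $p=(x,v)$, $q=(y,w)$ with $v\in T_k\setminus\ell_{k+1}$ and $w\in\ell_{k+1}\setminus T_k$ need attention. The ray from $v$ to $\omega$ stays in $T_k$ and that from $w$ stays in $\ell_{k+1}$, so $m:=v\wedge w\in[m',\omega)$ differs from $v$ and $w$: they are not comparable. The glued distance is the infimum of $d(p,a)+d_H(z,y)$ over $a=(z,u)$ with $u\in[m',\omega)$. If $u\in[m,\omega)$, then $u$ and $v$ are comparable and the term is $d_H(x,z)+d_H(z,y)$ with $b(z)=h(u)\le h(m)$; as $u$ varies, these are exactly the terms in (4). If $u\in[m',m)$, then $u\wedge v=m\notin\{u,v\}$, so $d(p,a)=\inf_{b(z')\le h(m)}(d_H(x,z')+d_H(z',z))$ and the term is at least $\inf_{b(z')\le h(m)}(d_H(x,z')+d_H(z',y))$. Nothing smaller arises, so the glued metric is $d$.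

**Step 3: pass to the union.** $M=\bigcup M_k$, so $d$ is a metric and $M$ is geodesic. Given a geodesic triangle in $M$ and two points on its sides, all five points lie in some $M_k$. A point $a$ on a side $[x,y]$ satisfies $d(x,a)+d(a,y)=d(x,y)$, so it lies on the unique geodesic of $M_k$ from $x$ to $y$. So the CAT(0) inequality in $M_k$ gives the one in $M$.

**Step 4: projections, properness, dimension, isometries.** The projection to $H$ is 1-Lipschitz by the triangle inequality. For $T$: if $v,w$ are comparable, $d_T(v,w)=|b(x)-b(y)|\le d_H(x,y)$. Otherwise, with $m=v\wedge w$ and $b(z)\le h(m)$,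
$$d_T(v,w)=(h(v)-h(m))+(h(w)-h(m))\le(b(x)-b(z))+(b(y)-b(z))\le d_H(x,z)+d_H(z,y).$$
A closed ball of $M$ lies over a bounded subset of the locally finite tree $T$, which is covered by finitely many $\ell_j$. Each $M_{\ell_j}\cong H$ is complete, hence closed in $M$; so the ball is a finite union of closed bounded subsets of copies of the proper space $H$, and is compact. The countable sum theorem gives $\dim M=\dim H$. Finally, $(\kappa,\tau)$ preserves the condition in (3), $\tau$ preserves $\wedge$ and comparability, and $\kappa$ maps $\{b\le h(m)\}$ onto $\{b\le h(\tau m)\}$; so (4) is preserved. $\square$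

The condition that $b$ and $h$ shift by *the same* $c$ is where $B=\mathbb Z[1/2]\rtimes_2\mathbb Z$ fails: $t$ changes $b$ on $\mathbb H^2$ by $-\log2$ but $h$ on $T_2$ by a positive amount, since multiplication by 2 expands $\mathbb R$ and contracts $\mathbb Q_2$. The subset $\{b=-h\}$ is invariant, but in it copies of $\mathbb H^2$ meet along $\{b\ge c\}$, which is not convex: the geodesic between two points of the line $y=1$ rises above that line.

## 4. Unions of Heisenberg lattices, in dimension 4

The integral Heisenberg group sits one short in dimension 4. We enlarge it to a union of lattices, which raises $\operatorname{cd}$ by one as for $\mathbb Z[1/2]$, and we absorb the tree by Lemma 4.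

**Step 1: the Heisenberg group on the complex hyperbolic plane.** We need a proper action preserving a Busemann function. Let $\mathrm{Heis}=\mathbb R^3$ with
$$(\alpha,\beta,\gamma)(\alpha',\beta',\gamma')=(\alpha+\alpha',\beta+\beta',\gamma+\gamma'+\alpha\beta').$$
Take the model $\mathbb{CH}^2=\{(z,w)\in\mathbb C^2:\operatorname{Im}w>|z|^2\}$ with its Bergman metric: a complete, simply connected Riemannian manifold of negative curvature and real dimension 4, hence a proper CAT(0) space, on which holomorphic and antiholomorphic automorphisms act by isometries. For $\zeta\in\mathbb C,\theta\in\mathbb R$ put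
$$(\zeta,\theta)\cdot(z,w)=(z+\zeta,\ w+\theta+2i\bar\zeta z+i|\zeta|^2).$$
Then $\operatorname{Im}w-|z|^2$ is preserved, and composing two such maps gives $(\zeta,\theta)(\zeta',\theta')=(\zeta+\zeta',\theta+\theta'-2\operatorname{Im}(\bar\zeta\zeta'))$. The bijection $(\alpha,\beta,\gamma)\mapsto(\alpha+i\beta,\ 2\alpha\beta-4\gamma)$ is an isomorphism from $\mathrm{Heis}$ onto this group, because
$$2(\alpha+\alpha')(\beta+\beta')-4(\gamma+\gamma'+\alpha\beta')=(2\alpha\beta-4\gamma)+(2\alpha'\beta'-4\gamma')-2(\alpha\beta'-\beta\alpha').$$

*Busemann function.* The isometries $(z,w)\mapsto(-z,w)$ and $(z,w)\mapsto(\bar z,-\bar w)$ have common fixed set $\{(0,iy):y>0\}$. A common fixed set of isometries is convex, so this curve is a geodesic line. The dilations $\delta_\lambda(z,w)=(\lambda z,\lambda^2w)$ translate it, so $r(s)=(0,ie^{k_0s})$ is a unit speed ray for some $k_0>0$. Let $\xi$ be its endpoint and $b_\xi$ its Busemann function. For $n=(\zeta,\theta)$ and $\lambda^2=e^{k_0s}$,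
$$\delta_\lambda^{-1}\,n\,r(s)=\bigl(\zeta/\lambda,\ i+(\theta+i|\zeta|^2)/\lambda^2\bigr)\to(0,i)=\delta_\lambda^{-1}r(s)\qquad(s\to\infty).$$
So $d(n\,r(s),r(s))\to0$. Hence $n$ fixes $\xi$, and $b_\xi(n^{-1}x)=\lim(d(x,n\,r(s))-s)=b_\xi(x)$.

*Properness.* The orbit map $n\mapsto nx$ is a homeomorphism from $\mathrm{Heis}$ onto a level set of $\operatorname{Im}w-|z|^2$, which is closed: $\zeta$ is read off from the first coordinate and then $\theta$ from the real part of the second. So $\{n: d(nx,x)\le R\}$ is compact, and a discrete subgroup of $\mathrm{Heis}$ has only finitely many elements in it.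

**Step 2: the group.** For $i\ge0$ let $G_i=\{\alpha,\beta\in\mathbb Z,\ \gamma\in2^{-i}\mathbb Z\}$, and for $i<0$ let $G_i=\{\alpha\in2^{|i|}\mathbb Z,\ \beta\in\mathbb Z,\ \gamma\in2^{|i|}\mathbb Z\}$. These are discrete cocompact subgroups (under left multiplication, adjust $\alpha,\beta$ first and then $\gamma$), $G_i\subset G_{i+1}$ has finite index, and the index is $2$ for $i\ge0$. Let $G=\bigcup_iG_i$. It is nilpotent, as a subgroup of $\mathrm{Heis}$. A finite-index subgroup contains $(k,0,0)$ and $(0,k,0)$ for some $k\ge1$, and $[(k,0,0),(0,k,0)]=(0,0,k^2)\ne1$; so $G$ is not virtually abelian.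

**Step 3: the tree and the space.** Let $T$ have vertex set $\bigsqcup_{i\in\mathbb Z}G/G_i$ and edges of length 1 joining $gG_i$ to $gG_{i+1}$. Each vertex has exactly one upper neighbor and finitely many, at least one, lower neighbors; for this we included negative $i$. $T$ is connected since $g^{-1}g'\in G_j$ for large $j$. A lowest vertex of a circuit would have two upper neighbors, so $T$ is a tree. Let $\omega$ be the end $i\to+\infty$, and $h(gG_i)=-i$. Going down without end from a vertex gives a line to $\omega$ through it, so Lemma 4 applies. $G$ preserves $h$ and $b_\xi$, so it acts isometrically on the proper CAT(0) space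
$$M=\{(x,v)\in\mathbb{CH}^2\times T: b_\xi(x)=h(v)\},\qquad\dim M=4.$$

**Step 4: the action is proper.** Suppose $d(g(x,v),(x,v))\le R$. Then $d_T(gv,v)\le R$, and $g$ preserves $h$; so $g$ fixes a vertex $v'$ on the ray from $v$ to $\omega$, chosen independently of $g$. Hence $g$ lies in the stabilizer of $v'$, a fixed conjugate of some $G_j$, which is discrete in $\mathrm{Heis}$. Also $d(gx,x)\le R$. By Step 1 there are finitely many such $g$.

**Step 5: $\operatorname{cd}G=4$.** $G_i$ is the fundamental group of $G_i\backslash\mathrm{Heis}$, a closed aspherical 3-manifold, orientable because left-invariant volume forms descend. So $\operatorname{cd}G_i=3$ and $\operatorname{cd}G\le4$ by Lemma 2. For $i\ge0$ the restriction $H^3(G_{i+1};\mathbb Z)\to H^3(G_i;\mathbb Z)$ is induced by a 2-fold covering of closed oriented 3-manifolds, so it is $\pm2:\mathbb Z\to\mathbb Z$; choosing generators one after another, it is $2$. By (1) and (2), $H^4(G;\mathbb Z)$ contains $\mathbb Z_2/\mathbb Z\ne0$. So $\operatorname{cd}G=4$.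

**Step 6: higher dimensions.** If $\operatorname{cd}\Lambda=k<\infty$, then
$$\operatorname{cd}(\Lambda\times\mathbb Z)=k+1.\tag{5}$$
Here "$\le$" is subadditivity. For "$\ge$" choose $L$ with $H^k(\Lambda;L)\ne0$ and let $\mathbb Z$ act trivially on $L$; the spectral sequence of $\Lambda\times\mathbb Z\to\mathbb Z$ embeds $H^1(\mathbb Z;H^k(\Lambda;L))=H^k(\Lambda;L)$ into $H^{k+1}(\Lambda\times\mathbb Z;L)$. The group $G\times\mathbb Z^{n-4}$ is nilpotent, not virtually abelian (it contains $G$), and acts properly on $M\times\mathbb R^{n-4}$, a countable union of closed copies of $\mathbb{CH}^2\times\mathbb R^{n-4}$, so of dimension $n$. This proves Theorem A.2. $\blacksquare$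

## 5. Ore domains and finitely generated projectives

For a finitely generated example the lower bound on $\operatorname{cd}$ cannot come so directly from $\lim^1$. We will use ranks over a division ring instead.

**Left Ore domain.** A domain $R$ such that any nonzero $r,s\in R$ have a common left multiple $xr=ys\neq0$. It embeds in a division ring $D=\{r^{-1}s\}$, finitely many elements of $D$ have a common left denominator, and $D\otimes_R-$ is exact. Commutative domains are examples; the group ring of a free group of rank two on $x,y$ is a domain but not Ore, since its augmentation ideal is free on $x-1$ and $y-1$.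

**Lemma 5 (Tamari).** If $G$ is amenable and $\mathbb ZG$ is a domain, then $\mathbb ZG$ is a left Ore domain. If moreover $G\neq1$, then $D\otimes_{\mathbb ZG}\mathbb Z=0$.

*Proof.* Let $r,s\ne0$ and let $S$ be the union of their supports. Choose a nonempty finite $F$ with $|FS|<2|F|$: take $\varepsilon<1/|S|$, so that $|FS|\le|F|+\sum_{a\in S}|Fa\setminus F|<2|F|$. The map $(x,y)\mapsto xr-ys$ from pairs of rational combinations of elements of $F$ to rational combinations of elements of $FS$ goes from dimension $2|F|$ to smaller dimension. So it has a nonzero kernel element, and after scaling it is integral. In a domain $xr=ys$ with $(x,y)\ne0$ forces both to be nonzero. For the second claim take $g\ne1$: $g-1$ is invertible in $D$ and kills $\mathbb Z$, so $d\otimes1=d(g-1)^{-1}\otimes(g-1)1=0$. $\square$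

**Lemma 6.** Let $R$ be a left Ore domain with division ring $D$, and $P$ a projective left $R$-module with $\dim_DD\otimes_RP<\infty$. Then $P$ is finitely generated.

*Proof.* Let $P\oplus Q=F$ be free with a fixed basis. Then $F$, and so $P$, embeds in $D\otimes F$. Choose $p_1,\dots,p_s\in P$ with $1\otimes p_i$ a basis of $D\otimes P$, and let $F_0\subset F$ be spanned by finitely many basis elements and contain all $p_i$. For $p\in P$ write $1\otimes p=\sum d_i\otimes p_i$ and clear denominators: there is $r\ne0$ with $rp\in\sum Rp_i\subset F_0$. As $F/F_0$ is free over a domain, $p\in F_0$. So $P\subset F_0$, and the projection $F\to P$ maps $F_0$ onto $P$. $\square$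

## 6. The group $\mathbb Z[1/6]\rtimes_{3/2}\mathbb Z$, in dimension 3

Multiplication by $3/2$ expands $\mathbb R$ *and* $\mathbb Q_2$, and contracts $\mathbb Q_3$. So $\mathbb H^2$ and $T_2$ have matching shifts and Lemma 4 saves one dimension: instead of $\mathbb H^2\times T_2\times T_3$, of dimension 4, we get dimension 3. Let $A=\mathbb Z[1/6]$, $G=A\rtimes\langle t\rangle$, $tut^{-1}=\frac32u$.

**Step 1: elementary properties.** $G$ is metabelian, hence amenable. It is generated by $t$ and $1\in A$: the subgroup of $A$ generated by $(3/2)^i$, $|i|\le k$, is cyclic and contains $(3/2)^k=6^{-k}3^{2k}$ and $(2/3)^k=6^{-k}2^{2k}$, hence $6^{-k}$. A finite-index abelian subgroup would contain some $t^k$, $k>0$, and some $0\ne m\in A$; but $[t^k,m]=((3/2)^k-1)m\ne0$. So $G$ is not virtually abelian.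

**Step 2: the space.** On $\mathbb H^2$ let $u\cdot z=z+u$, $t\cdot z=\frac32z$, $b(x+iy)=-\log y$; then $b\circ u=b$ and $b\circ t=b-\log\frac32$. Give $T_2$ edge length $\log\frac32$. As $v_2(3/2)=-1$, we have $h\circ t=h-\log\frac32$ and $h\circ u=h$. By Lemma 4, $G$ acts isometrically on $M=\{(x,v)\in\mathbb H^2\times T_2: b(x)=h(v)\}$. Give $T_3$ edge length 1 and the action by $u\cdot v=v+u$, $t\cdot v=\frac32v$. Put $X=M\times T_3$. It is a proper CAT(0) space, and a countable union of closed copies of $\mathbb H^2\times\mathbb R$, so $\dim X=3$.

**Step 3: the action is proper.** Let $d(gx,x)\le R$, $g=ut^k$. Looking at $b$ on $\mathbb H^2$ gives $|k|\log\frac32\le R$. Two such elements with the same $k$ are $g$ and $u'g$ with $u'\in A$ and $d(u'x,x)\le2R$. By the projection to $\mathbb H^2$, $|u'|$ is bounded; the projections to $T_2$ and $T_3$ are 1-Lipschitz, so Lemma 3 with $m=6$ leaves finitely many $u'$.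

**Step 4: $\operatorname{cd}G\le3$.** $A$ is a countable increasing union of infinite cyclic groups, so $\operatorname{cd}A\le2$ by Lemma 2, and $\operatorname{cd}G\le\operatorname{cd}A+1\le3$.

**Step 5: a two-generator cover of $G$.** To bound $\operatorname{cd}G$ below we study how far $G$ is from one relation. Let
$$\Gamma=\langle a,t\mid ta^2t^{-1}=a^3\rangle,\qquad \pi:\Gamma\to G,\ a\mapsto1\in A,\ t\mapsto t,\qquad K=\ker\pi.$$
$\pi$ is well defined since $\frac32\cdot2=3$, and onto by Step 1. Let $\varphi:\Gamma\to\Gamma$, $a\mapsto a^2$, $t\mapsto t$; it respects the relation, and it is onto because its image contains $t$, $a^2$ and $ta^2t^{-1}=a^3$.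

(a) *$\varphi^j(K)=K$ and $\ker\varphi^j\subset K$ for all $j$.* Let $\mu\in\operatorname{Aut}(G)$ be multiplication by 2 on $A$, fixing $t$. Then $\pi\varphi=\mu\pi$, so $(\varphi^j)^{-1}(K)=\ker(\mu^j\pi)=K$. As $\varphi^j$ is onto, $\varphi^j(K)=K$; and $\ker\varphi^j=(\varphi^j)^{-1}(1)\subset K$.

(b) *$K=\bigcup_j\ker\varphi^j$.* Let $c_t$ be conjugation $x\mapsto txt^{-1}$ and $\psi=c_t\varphi$; then $\psi(a)=ta^2t^{-1}=a^3$ and $\psi(t)=t$. Since $\varphi(t)=t$, $\varphi$ commutes with $c_t$. So the endomorphism $\theta_m=\varphi^m\psi^m$, which sends $a\mapsto a^{6^m}$, $t\mapsto t$, equals $c_t^m\varphi^{2m}$, and $\ker\theta_m=\ker\varphi^{2m}$. Let $w\in K$. Its $t$-exponent sum is 0, so $w=\prod_it^{e_i}a^{n_i}t^{-e_i}$ with all $|e_i|\le m$ for some $m$. Apply $\theta_m$, and use $ta^{2k}t^{-1}=a^{3k}$ and $t^{-1}a^{3k}t=a^{2k}$ at most $m$ times in each factor; the exponent $6^mn_i$ is divisible by $2^m$ and $3^m$, so this is possible. We get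
$$\theta_m(w)=\prod_ia^{(3/2)^{e_i}6^mn_i}=a^{6^m\pi(w)}=1,$$
since $\pi(w)=\sum(3/2)^{e_i}n_i=0$. So $w\in\ker\varphi^{2m}$.

(c) *$K$ is free.* $\Gamma$ is an HNN extension of $\langle a\rangle$. Since $\pi$ is injective on $\langle a\rangle$, $K$ meets every conjugate of $\langle a\rangle$ trivially. So $K$ acts freely on the Bass–Serre tree.

(d) *$K\ne1$.* The element $a\cdot tat^{-1}\cdot a^{-1}\cdot ta^{-1}t^{-1}$ lies in $K$, since $1+\frac32-1-\frac32=0$. It is nontrivial by Britton's lemma, since $a^{\pm1}\notin\langle a^2\rangle$ and $a^{-1}\notin\langle a^3\rangle$.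

**Step 6: $\operatorname{cd}G\geq 3$.** Let $P_K$ be the covering with fundamental group $K$ of the presentation 2-complex of $\Gamma$. Its deck group is $G$, and its cellular chain complex is
$$\mathbb ZG\xrightarrow{\partial_2}\mathbb ZG^2\xrightarrow{\partial_1}\mathbb ZG,\qquad H_0=\mathbb Z,\quad H_1=K^{ab},$$
with $G=\Gamma/K$ acting on $K^{ab}$ by conjugation. So, with $Z_1=\ker\partial_1$, the sequence $0\to Z_1\to\mathbb ZG^2\to\mathbb ZG\to\mathbb Z\to0$ is exact and $K^{ab}$ is a quotient module of $Z_1$.

Suppose $\operatorname{cd}G\le2$. Then $Z_1$ is projective. $\mathbb ZG$ is a domain: $\mathbb ZA$ is a domain (multiply the terms with largest group element, for the order $A\subset\mathbb R$), and elements of $\mathbb ZG$ are Laurent polynomials in $t$ over $\mathbb ZA$, whose leading coefficients multiply up to an automorphism of $\mathbb ZA$. By Lemma 5 we have the division ring $D$ and $D\otimes\mathbb Z=0$. So $0\to D\otimes Z_1\to D^2\to D\to0$ is exact and $\dim_DD\otimes Z_1=1$. By Lemma 6, $Z_1$ is finitely generated, hence so is the $\mathbb ZG$-module $K^{ab}$. The subgroups $\ker\varphi^j$ increase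 with $j$, so by (b) one of them contains elements whose images generate $K^{ab}$ as a module. As $\ker\varphi^j$ is normal in $\Gamma$, its image is a submodule, so $K=\ker\varphi^j\cdot[K,K]$. Apply $\varphi^j$ and use (a): $K=[K,K]$. A perfect free group is trivial, contradicting (d). Hence $\operatorname{cd}G=3=\dim X$.

**Step 7: higher dimensions.** $G\times\mathbb Z^{n-3}$ acts properly on $X\times\mathbb R^{n-3}$, a countable union of closed copies of $\mathbb H^2\times\mathbb R^{n-2}$, so of dimension $n$; its cohomological dimension is $n$ by (5), it is finitely generated and metabelian, and it contains $G$, so it is not virtually abelian. This proves Theorem A.1. $\blacksquare$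

## 7. Top-degree homology classes have rigid support

We turn to the positive results. In this section $X$ is a proper CAT(0) space with $\dim X=n$, $G$ acts properly and freely, $\pi:X\to Y=X/G$, and $d_Y(\pi x,\pi y)=\min_gd(x,gy)$; the minimum exists by Lemma 1. If $d(x,\gamma x)\ge4r$ for all $\gamma\ne1$, then for $p,q\in B(x,r)$ we have $d(p,\gamma q)\ge2r\ge d(p,q)$, so $\pi$ is isometric on $B(x,r)$. Closed balls of $Y$ are images of closed balls of $X$, hence compact. For a $\mathbb ZG$-module $L$ and $U\subset Y$ let $H_*(U;L)$ be the homology of $C_*(\pi^{-1}U)\otimes_{\mathbb ZG}L$ (singular chains), and similarly for pairs. These chain complexes are free over $\mathbb ZG$ and subdivision is equivariant, so the usual exact sequences, including Mayer–Vietoris for open sets, hold. As $X$ is contractible, $H_*(Y;L)=H_*(G;L)$.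

If $K\subset Y$ is compact, then $d(x,\gamma x)$ is bounded below by a positive constant for $x\in\pi^{-1}(K)$, $\gamma\ne1$: by invariance let $x$ range over a compact set whose image contains $K$; only finitely many $\gamma$ move some point of it by at most $1$, and each of these gives a positive continuous function. We use this twice.

**Lemma 7 (nerves).** Let $K_0\subset K\subset Y$ be compact, $\dim K\le m$, $\varepsilon>0$. There are a finite simplicial complex $\mathcal N$ with $\dim\mathcal N\le m$, a subcomplex $\mathcal N_0$, and maps $f:K\to\mathcal N$, $g:\mathcal N\to Y$ such that $f(K_0)\subset\mathcal N_0$, $g(\mathcal N_0)$ lies in the set of points at distance $<\varepsilon$ from $K_0$, and $gf$ is homotopic to the inclusion $K\hookrightarrow Y$ by a homotopy moving each point by less than $\varepsilon$.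

*Proof.* **Step 1: the map $f$.** Choose $0<\delta<\varepsilon$ with $d(x,\gamma x)>8\delta$ for $x\in\pi^{-1}(K)$, $\gamma\neq1$. Take a finite cover $\{V_j\}$ of $K$ by nonempty relatively open sets of diameter $<\delta$ and multiplicity $\le m+1$, a subordinate partition of unity $(\lambda_j)$, the nerve $\mathcal N$, and the canonical map $f=(\lambda_j)$. Choose $v_j\in V_j$.

**Step 2: lift the vertices of a simplex coherently.** We need this to fill simplices by geodesics in $X$. Let $\sigma=\{j_0<\dots<j_k\}$ be a simplex, $w\in\bigcap V_{j_i}$, $\tilde w$ a lift of $w$. There are lifts $\tilde v_i$ of $v_{j_i}$ with $d(\tilde v_i,\tilde w)<\delta$; they are unique, since two lifts of a point of $K$ are more than $8\delta$ apart. For another $w'$ choose a lift $\tilde w'$ with $d(\tilde w',\tilde v_0)<\delta$. The resulting lifts satisfy $\tilde v_0'=\tilde v_0$ and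
$$d(\tilde v_i,\tilde v_i')\le d(\tilde v_i,\tilde w)+d(\tilde w,\tilde v_0)+d(\tilde v_0,\tilde w')+d(\tilde w',\tilde v'_i)<4\delta,$$
so $\tilde v_i'=\tilde v_i$. Thus $(\tilde v_0,\dots,\tilde v_k)$ is well defined up to $G$. A point $w$ for $\sigma$ also serves for every face, so faces get the subtuples.

**Step 3: the map $g$.** Map $\sigma$ to $X$ by iterated joins: the point with barycentric coordinates $(s_0,\dots,s_k)$ goes to the point at fraction $s_k$ of the geodesic to $\tilde v_k$ from the point already defined for the normalized $(s_0,\dots,s_{k-1})$ (and to $\tilde v_k$ if $s_k=1$). This is continuous, at $s_k=1$ because the distance to $\tilde v_k$ is at most a constant times $1-s_k$, and if some $s_i=0$ it is the map of the corresponding face. Composing with $\pi$ defines $g$ on all of $\mathcal N$. By convexity of balls the image of $\sigma$ in $X$ lies in the open $\delta$-ball around $\tilde w$, for every $w\in\bigcap V_{j_i}$.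

**Step 4: the homotopy and the subcomplex.** Let $y\in K$ with lift $x$, and apply the last sentence to $\sigma=\{j:\lambda_j(y)>0\}$ and $w=y$: $gf(y)$ has a lift $p(x)$ at distance $<\delta$ from $x$. It is unique, because two of them, $q$ and $\gamma q$, would give $d(x,\gamma x)<2\delta$. By uniqueness $p$ is equivariant, and it agrees near $x$ with the continuous local lift of $gf\pi$ through $p(x)$; so $p$ is continuous. Move $x$ to $p(x)$ along the geodesic and project to $Y$. Let $\mathcal N_0$ consist of the simplices with $K_0\cap\bigcap V_{j_i}\ne\emptyset$. Then $f(K_0)\subset\mathcal N_0$, and by Step 3 with $w\in K_0$, $g(\mathcal N_0)$ is within $\delta<\varepsilon$ of $K_0$. $\square$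

**Lemma 8.** $H_{n+1}(Y,U;L)=0$ for every open $U\subset Y$. Hence $H_n(U;L)\to H_n(Y;L)$ is injective.

*Proof.* Let $c$ be a relative cycle, $K\subset Y$ the compact union of the supports of $c$ and $\partial c$, and $K_0\subset U$ the support of $\partial c$. $K$ is a finite union of compact sets homeomorphic to compact subsets of $X$, so $\dim K\le n$. Apply Lemma 7 with $m=n$ and $\varepsilon<d(K_0,Y\setminus U)$ (any $\varepsilon$ if $K_0$ or $Y\setminus U$ is empty). Let $\tilde{\mathcal N}=\{(\nu,x'): g(\nu)=\pi(x')\}$ be the covering of $\mathcal N$ pulled back from $X$, and $\tilde{\mathcal N}_0$ the part over $\mathcal N_0$. The equivariant maps $x\mapsto(f(\pi x),p(x))$ and $(\nu,x')\mapsto x'$ compose to $p:\pi^{-1}(K)\to X$, which is equivariantly homotopic to the inclusion, with $\pi^{-1}(K_0)$ staying over $U$. So the class of $c$ factors through $H_{n+1}(C_*(\tilde{\mathcal N},\tilde{\mathcal N}_0)\otimes_{\mathbb ZG}L)$, which can be computed from simplicial chains and vanishes as $\dim\mathcal N\le n$. The second claim is the exact sequence of $(Y,U)$. $\square$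

**The support of a class.** Fix $0\ne c\in H_n(Y;L)$, and let $\mathcal U$ be the set of open $U\subset Y$ with $c\in\operatorname{im}(H_n(U;L)\to H_n(Y;L))$. It is closed under enlarging $U$, and $\emptyset\notin\mathcal U$. If $U,V\in\mathcal U$, the lifts of $c$ to $H_n(U;L)$ and $H_n(V;L)$ agree in $H_n(U\cup V;L)$ by the injectivity in Lemma 8; so by Mayer–Vietoris they come from $H_n(U\cap V;L)$, and $U\cap V\in\mathcal U$. A cycle has compact support, so $\mathcal U$ contains a relatively compact $U_0$. Hence
$$S=\bigcap_{U\in\mathcal U}\overline U\tag{6}$$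
is compact and, by the finite intersection property, nonempty. If $O\supset S$ is open, compactness of $\overline{U_0}\setminus O$ gives $U_1,\dots,U_r\in\mathcal U$ with $\overline{U_0}\cap\dots\cap\overline{U_r}\subset O$; so $U_0\cap\dots\cap U_r\subset O$ and $O\in\mathcal U$. Put $\tilde S=\pi^{-1}(S)$. $G$ acts cocompactly on $\tilde S$.

*Example.* For $G=\mathbb Z^n$ on $E^n$ with $L=\mathbb Z$ and $c$ the fundamental class of the torus $Y$, $c$ does not come from a proper open subset of $Y$ (whose $n$-th homology vanishes), so $S=Y$.

**Lemma 9.** If $F:X\to X$ is continuous and $G$-equivariant, inducing $f:Y\to Y$, then $S\subset f(S)$.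

*Proof.* $F$ is equivariantly homotopic to the identity along the geodesics $[x,F(x)]$, so $f_*c=c$. Let $V\supset f(S)$ be open. Then $f^{-1}(V)\supset S$ belongs to $\mathcal U$, so $c=f_*c$ comes from $H_n(V;L)$, $V\in\mathcal U$ and $S\subset\overline V$. Let $V$ shrink to the compact set $f(S)$. $\square$

**Lemma 10 (rigidity).** If $F:X\to X$ is $G$-equivariant and 1-Lipschitz, then $F(\tilde S)=\tilde S$, and $F|_{\tilde S}$ is an isometry for the metric of $X$.

*Proof.* **Step 1: downstairs, $f|_S$ is an isometric bijection of $(S,d_Y)$.** $f$ is 1-Lipschitz, and $S\subset f(S)$. Choose $\sigma:S\to S$ with $f\sigma=\mathrm{id}$; then $\sigma$ does not decrease distances. Let $x,y\in S$, $\varepsilon>0$. By compactness there are $k<l$ with $d_Y(\sigma^kx,\sigma^lx)<\varepsilon$ and $d_Y(\sigma^ky,\sigma^ly)<\varepsilon$; with $m=l-k\ge1$, $d_Y(x,\sigma^mx)<\varepsilon$ and $d_Y(y,\sigma^my)<\varepsilon$. So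
$$d_Y(\sigma x,\sigma y)\le d_Y(\sigma^mx,\sigma^my)\le d_Y(x,y)+2\varepsilon.$$
Hence $\sigma$ is isometric. Its image is dense, because $x$ is approximated by $\sigma^mx$, and compact; so $\sigma$ is onto and $f|_S=\sigma^{-1}$. By equivariance $F(\tilde S)=\tilde S$.

**Step 2: upstairs, small distances are preserved by all powers.** Choose $\delta_0>0$ with $d(x,gx)\ge4\delta_0$ for $x\in\tilde S$, $g\ne1$. Claim: if $u,v\in\tilde S$, $m\ge0$ and $d(F^mu,F^mv)<\delta_0$, then $d(u,v)=d(F^mu,F^mv)$. By Step 1, $d_Y(\pi u,\pi v)=d_Y(\pi F^mu,\pi F^mv)<\delta_0$. Choose $g$ with $d(u,gv)=d_Y(\pi u,\pi v)$. Then $d(F^mu,gF^mv)\le d(u,gv)<\delta_0$, so $d(F^mv,gF^mv)<2\delta_0$ and $g=1$. Thus $d(u,v)=d_Y(\pi F^mu,\pi F^mv)\le d(F^mu,F^mv)\le d(u,v)$.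

**Step 3: all distances are preserved.** Let $x,y\in\tilde S$, $0<\varepsilon<\delta_0$. Choose $h_m\in G$ with $h_mF^mx$ in a fixed compact set. Since $d(F^mx,F^my)\le d(x,y)$, the points $h_mF^my$ also stay in a compact set. So there are $m<l$ with $d(h_mF^mx,h_lF^lx)<\varepsilon$ and $d(h_mF^my,h_lF^ly)<\varepsilon$. Put $g=h_m^{-1}h_l$. Then $d(F^mx,F^m(gF^{l-m}x))<\varepsilon$, so $d(x,gF^{l-m}x)<\varepsilon$ by Step 2, and likewise for $y$. Hence
$$d(x,y)\le2\varepsilon+d(F^{l-m}x,F^{l-m}y)\le2\varepsilon+d(Fx,Fy).$$
Let $\varepsilon\to0$. $\square$

**Lemma 11.** (a) Every nonempty closed convex $G$-invariant $C\subset X$ contains $\tilde S$. (b) If $G$ fixes $\zeta\in\partial X$, then through every $x\in\tilde S$ there is a geodesic line $\ell_x\subset\tilde S$ with $\ell_x(+\infty)=\zeta$; all $\ell_x$ are parallel, and $G$ fixes their common endpoint $\eta=\ell_x(-\infty)$.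

*Proof.* (a) The nearest point projection to $C$ is 1-Lipschitz and equivariant, so by Lemma 10 it maps $\tilde S$ onto $\tilde S$; thus $\tilde S\subset C$.

(b) The pushes $\varphi_s$ ($s\ge0$) towards $\zeta$ are 1-Lipschitz, equivariant, and $\varphi_s\varphi_{s'}=\varphi_{s+s'}$. By Lemma 10 they restrict to isometric bijections of $\tilde S$, so they extend to an action of $\mathbb R$ on $\tilde S$ by isometries commuting with $G$. Put $\ell_x(s)=\varphi_s(x)$, $s\in\mathbb R$. For each $s_0$, $\ell_x|_{[s_0,\infty)}$ is the ray from $\ell_x(s_0)$ to $\zeta$; so $\ell_x$ is a geodesic line. Since $d(\ell_x(s),\ell_y(s))=d(x,y)$ for all $s$, the lines are parallel. Finally $g\ell_x=\ell_{gx}$ gives $g\eta=\eta$. $\square$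

## 8. Invariant flats: proof of Theorem B

We recall the theorem of Adams–Ballmann (*Amenable isometry groups of Hadamard spaces*, Math. Ann. 312 (1998)): an amenable group acting by isometries on a proper CAT(0) space $Z$ fixes a point of $\partial Z$ or leaves invariant a flat in $Z$. And Bieberbach: a discrete group of isometries of $E^m$ is virtually abelian and acts cocompactly on some invariant affine subspace.

**Step 1: the easy direction.** Suppose $G$ is torsion-free and acts cocompactly on an invariant flat $E^n$. The action on the flat is proper, hence free, so $G$ is the fundamental group of a closed flat $n$-manifold, which is aspherical; $\operatorname{hd}G=n$ (use $\mathbb Z/2$ coefficients for $\ge$), and $G$ is virtually $\mathbb Z^n$.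

**Step 2: a minimal convex set.** Conversely let $\operatorname{hd}G=n$. Then $G$ is torsion-free, so it acts freely, and there are $L$ and $0\ne c\in H_n(G;L)=H_n(Y;L)$. Take $S,\tilde S$ as in (6), and let $X_0$ be the closed convex hull of $\tilde S$. By Lemma 11(a),
$$\text{every nonempty closed convex }G\text{-invariant subset of }X_0\text{ equals }X_0.\tag{7}$$
Let $k$ be maximal such that $X_0\cong E^k\times Z$ with $G$ acting by product isometries ($k=0$ is possible; $k\le n$ since $E^k$ is a closed subset of $X$). $Z$ is a proper CAT(0) space, being a closed convex slice, and $G$ acts on it by isometries, perhaps not properly. Apply Adams–Ballmann to $Z$.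

**Step 3: a fixed point $\zeta\in\partial Z$ is impossible.** The aim is to split off one more line. $G$ fixes $\zeta$ also as a point of $\partial X_0\subset\partial X$. By Lemma 11(b) there are lines in $\tilde S\subset X_0$ from $\eta$ to $\zeta$, with $\eta,\zeta$ fixed by $G$. Two lines in $X_0$ from $\eta$ to $\zeta$ are parallel, as their distance function is convex and bounded on $\mathbb R$. The union $P$ of all lines in $X_0$ from $\eta$ to $\zeta$ is closed and convex (Bridson–Haefliger II.2.14) and $G$-invariant, so $P=X_0$ by (7). The $E^k$-coordinate of such a line is an affine function of the parameter; it is bounded towards $\zeta\in\partial Z$, so it is constant. So the line is $\{e\}\times\ell'$ with $\ell'\subset Z$ a line from $\eta$ to $\zeta$, and $\eta\in\partial Z$. Hence $Z$ is a union of parallel lines from $\eta$ to $\zeta$, and $Z=\mathbb R\times Z'$ by the same theorem. $G$ permutes these lines. It preserves the Busemann function of $\zeta$ on $Z$ up to constants, and its level sets are the slices $\{s\}\times Z'$; so $G$ permutes the slices. Thus each $g$ acts on $\mathbb R\times Z'$ as a translation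 times an isometry of $Z'$, and $X_0\cong E^{k+1}\times Z'$ contradicts the maximality of $k$.

**Step 4: the invariant flat.** So $G$ leaves invariant a flat $\mathcal F\subset Z$. Then $E^k\times\mathcal F$ is closed, convex and invariant, and (7) gives $X_0=E^k\times\mathcal F\cong E^m$, $m\le n$. $G$ acts properly and freely on $E^m$, so it is a discrete group of isometries of $E^m$; by Bieberbach it acts cocompactly on some invariant affine subspace, which equals $X_0$ by (7). So $E^m/G$ is a closed flat manifold, $n=\operatorname{hd}G=m$, and $G$ is virtually $\mathbb Z^n$. $\blacksquare$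

## 9. Finiteness conditions: Theorem C (i) and (ii)

The purpose in both parts is to show $\operatorname{hd}G=\operatorname{cd}G$, so that Theorem B applies.

**(i)** If $n=0$, $G$ is trivial. Let $n\ge1$. Since $G$ is of type $FP_n$, there are finitely generated projectives $P_0,\dots,P_n$ and an exact sequence $P_n\to\dots\to P_0\to\mathbb Z\to0$. The image of $P_n$ in $P_{n-1}$ is finitely generated, and is projective since $\operatorname{cd}G=n$. So we may replace $P_n$ by this image and get a resolution $0\to P_n\to\dots\to P_0\to\mathbb Z\to0$ by finitely generated projectives. Suppose $\operatorname{hd}G\le n-1$ and put $C=\operatorname{coker}(P_n\to P_{n-1})$. By dimension shifting, $\operatorname{Tor}_1(L,C)=\operatorname{Tor}_n(L,\mathbb Z)=0$ for all right modules $L$; so $C$ is flat. It is finitely presented, and a finitely presented flat module is projective. Then $0\to C\to P_{n-2}\to\dots\to P_0\to\mathbb Z\to0$ (for $n=1$: $C=\mathbb Z$) shows $\operatorname{cd}G\le n-1$, a contradiction. So $\operatorname{hd}G=n$, and Theorem B applies.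

**(ii)** $\mathbb ZG$ is a domain and $G$ is amenable, so by Lemma 5 it is a left Ore domain with division ring $D$. Take an exact sequence $F_{n-1}\to\dots\to F_0\to\mathbb Z\to0$ of finitely generated free modules $F_i$, and let $P$ be the kernel of the first map ($F_{n-1}\to F_{n-2}$, or $F_0\to\mathbb Z$ if $n=1$). $P$ is projective as $\operatorname{cd}G=n$. As $G\ne1$, $D\otimes\mathbb Z=0$, so
$$0\to D\otimes P\to D\otimes F_{n-1}\to\dots\to D\otimes F_0\to0$$
is exact and $\dim_DD\otimes P<\infty$. By Lemma 6, $P$ is finitely generated. So $G$ is of type $FP$, and (i) applies. The parenthetical case is the theorem of Kropholler–Linnell–Moody, 1988, that $\mathbb ZG$ has no zero divisors for torsion-free elementary amenable $G$; here $G$ is torsion-free because $\operatorname{cd}G<\infty$. $\blacksquare$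

Note that the group of Section 6 is $FP_1$ with $n=3$ and its group ring is a domain, so by (ii) it is not of type $FP_2$.

## 10. Dimension at most two: horospheres are one-dimensional

It remains to prove Theorem C (iii). The cases $n=0,1$ were done in Section 1. Let $n=2$. No finiteness of $G$ is available; instead we use that horospheres have dimension at most 1, which forces finitely generated subgroups preserving them to be free.

**Step 1: reduction to a fixed point at infinity.** $G$ is torsion-free and acts freely. If $G$ leaves invariant a flat, it is a discrete group of isometries of a Euclidean space, hence virtually abelian by Bieberbach. Otherwise, by Adams–Ballmann, $G$ fixes some $\xi\in\partial X$. Let $b$ be a Busemann function at $\xi$. Then $b(gx)=b(x)+\chi(g)$ for a homomorphism $\chi:G\to\mathbb R$; let $N=\ker\chi$. Let $\varphi_s$ be the push towards $\xi$, so $b(\varphi_sx)=b(x)-s$; it is jointly continuous in $s,x$.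

**Lemma 12.** If $\dim X=n\ge1$, then compact subsets $K$ of a horosphere $\{b=c\}$ have $\dim K\le n-1$.

*Proof.* Let $C\subset K$ be closed. Put $W=\bigcup_{0\le s\le1}\varphi_s(K)$ and $C'=\bigcup_{0\le s\le1}\varphi_s(C)\cup\varphi_1(K)$, both compact. Since $b<c$ on $\varphi_s(K)$ for $s>0$, $C'\cap K=C$. In Čech cohomology with integer coefficients, strong excision and the exact sequence of the triple $(W,K\cup C',C')$ give
$$\check H^n(W,C')\to\check H^n(K\cup C',C')=\check H^n(K,C)\to\check H^{n+1}(W,K\cup C')=0,$$
the last because $\dim W\le n$. So $j^*:\check H^n(W,C')\to\check H^n(K,C)$ is onto, where $j$ is the inclusion. But $j$ is homotopic to $\varphi_1$ as a map of pairs $(K,C)\to(W,C')$ via $\varphi_s$, and $\varphi_1(K)\subset C'$; so $j^*=\varphi_1^*=0$. Hence $\check H^n(K,C)=0$ for all closed $C\subset K$. As $\dim K\le n<\infty$, Alexandroff's theorem gives $\dim K\le n-1$. $\square$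

For example, in $E^2$ horospheres are lines; in a tree they are discrete in each compact set.

**Lemma 13.** Let $n=2$. Every finitely generated subgroup $H=\langle h_1,\dots,h_d\rangle\le N$ is free.

*Proof.* Let $\rho:F_d\to H$ be the corresponding surjection, $Y_H=X/H$, and $u:R_d\to Y_H$ a map of the $d$-petaled rose inducing $\rho$ on $\pi_1$. As $H\le N$, $b$ descends to $Y_H$, and so do the equivariant maps below.

**Claim: for every finite $\mathcal W\subset\ker\rho$ there is a surjection $F_d\to\Phi_{\mathcal W}$ onto a free group whose kernel contains $\mathcal W$ and lies in $\ker\rho$.** For $w\in\mathcal W$ the loop $u\circ w$ bounds a singular disc $\Delta_w$ in $Y_H$. Choose $c$ with $b\ge c$ on the images of $u$ and of all $\Delta_w$. Compose with $\psi_c:\{b\ge c\}\to\{b=c\}$, $\psi_c(x)=\varphi_{b(x)-c}(x)$. We get $u'=\psi_cu$, homotopic to $u$ in $Y_H$, and discs $\Delta'_w$ in $\{b=c\}/H$ bounding $u'\circ w$. Let $P\subset\{b=c\}/H$ be the union of the images of $u'$ and all $\Delta_w'$. It is compact and a finite union of closed subsets homeomorphic to compact subsets of $\{b=c\}$, so $\dim P\le1$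 by Lemma 12. Lemma 7, for the group $H$, with $m=1$ and $K_0=\emptyset$, gives a finite graph $\mathcal N$ and $f:P\to\mathcal N$, $g:\mathcal N\to Y_H$ with $gf$ homotopic to the inclusion. Let $\Phi_{\mathcal W}$ be the image of $(fu')_*:F_d\to\pi_1(\mathcal N)$, a free group. Each $w\in\mathcal W$ dies in it because $f\circ\Delta'_w$ is a disc in $\mathcal N$. Since $gfu'\simeq u'\simeq u$, the composite with $g_*$ is $\rho$ up to a conjugation, i.e. a change of base point; so the kernel lies in $\ker\rho$.

**Minimal rank.** The claim gives one free quotient for each finite set; we now find one for all of $\ker\rho$. Among all surjections of $F_d$ onto free groups with kernel contained in $\ker\rho$ (the identity is one) choose $q:F_d\to\Phi$ with $\operatorname{rank}\Phi$ minimal. As $\Phi$ is finitely presented, $\ker q$ is the normal closure of a finite set $\mathcal W_0$. Suppose $w\in\ker\rho\setminus\ker q$. The claim for $\mathcal W=\mathcal W_0\cup\{w\}$ gives a free quotient $\Phi_{\mathcal W}$ of $\Phi$ in which $q(w)\ne1$ dies. Its rank is at most $\operatorname{rank}\Phi$, so equal to it by minimality; since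 free groups of finite rank are Hopfian, $\Phi\to\Phi_{\mathcal W}$ is an isomorphism, a contradiction. So $\ker\rho=\ker q$ and $H\cong\Phi$ is free. $\square$

**Step 2: the structure of $N$.** By Lemma 13 and amenability, every finitely generated subgroup of $N$ is trivial or infinite cyclic. So $N$ is abelian, torsion-free, of rank $\le1$. If $N=1$, then $G\cong\chi(G)\le\mathbb R$ is abelian. If $N=G$, then $G$ is abelian.

**Step 3: the remaining case has $\operatorname{hd}G=2$.** Now $1\ne N\ne G$. Take $t\in G\setminus N$; as $\chi(t)\ne0$, $t$ has infinite order modulo $N$, and $G_1=N\rtimes\langle t\rangle\le G$. The conjugation by $t$ acts on $N\otimes\mathbb Q\cong\mathbb Q$ by some $q\in\mathbb Q^*$. Let $L=\mathbb Q$ with $N$ acting trivially and $t$ acting by $q^{-1}$. Then $t$ acts on $H_1(N;L)=N\otimes L\cong\mathbb Q$ by $q\cdot q^{-1}=1$. The Wang sequence of $G_1=N\rtimes\langle t\rangle$ maps $H_2(G_1;L)$ onto $\ker(1-t\mid H_1(N;L))=\mathbb Q\neq0$. Hence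
$$2\le\operatorname{hd}G_1\le\operatorname{hd}G\le\operatorname{cd}G=2=\dim X,$$
and Theorem B shows that $G$ is virtually $\mathbb Z^2$. This proves Theorem C (iii). $\blacksquare$
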